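# Summing motivic $L$-values over semisimple classes

## 1. The sum $\mathcal L(G,m)$ is of Lefschetz type

**Theorem A.** Let $X$ be a smooth projective curve over $\mathbb F_q$ with function field $k$, let $G$ be a simply connected almost simple split group over $\mathbb F_q$, let $S$ be a finite set of places of $k$ (closed points of $X$) with $\#S\ge 2$, and fix a prime $\ell\nmid q$. For $m\ge 1$ let $X_m=X\otimes_{\mathbb F_q}\mathbb F_{q^m}$ and let $S_m$ be the set of closed points of $X_m$ over $S$. Put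
$$\mathcal L(G,m)=\sum_{[\gamma]}\ \frac{\det(1-\mathrm{Fr}\mid M_{G_\gamma})}{\det(1-q^m\mathrm{Fr}\mid M_{G_\gamma})}\ \prod_{\alpha\in J_{X_m}\cup J_{S_m}-\{1,1\}}\det(1-\alpha\,\mathrm{Fr}\mid M_{G_\gamma}),$$
where $[\gamma]$ runs over the semisimple conjugacy classes of $G(\mathbb F_{q^m})$, $M_{G_\gamma}$ is the Gross motive of the centralizer $G_\gamma$ of $\gamma$ over $\mathbb F_{q^m}$, $\mathrm{Fr}=\mathrm{Fr}_{q^m}$ is the geometric Frobenius, $J_{X_m}$ and $J_{S_m}$ are the multisets of eigenvalues of $\mathrm{Fr}$ on $H^1(X_m)$ and $H^0(S_m)$ (cohomology over $\overline{\mathbb F}_q$ with coefficients in $\mathbb Q_\ell$), and two copies of $1$ are removed from their multiset union. Then $m\mapsto\mathcal L(G,m)$ is of Lefschetz type: there are integers $n_1,\dots,n_a$ and complex numbers $\alpha_1,\dots,\alpha_a$ with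
$$\mathcal L(G,m)=\sum_{i=1}^a n_i\alpha_i^m\qquad\text{for all } m\ge 1 .$$

The statement is posed as a conjecture in Takuro Fukayama, "The number of cuspidal representations over a function field and its behavior under base changes", arXiv:2504.20564 (2025). Let us unpack it. Eigenvalues of Frobenius are always viewed in $\mathbb C$.

**Lefschetz type.** The functions $m\mapsto\mu^m$ on $\mathbb Z_{\ge1}$, for distinct nonzero $\mu$, are linearly independent (Vandermonde). So a function has at most one expansion $\sum_\mu c_\mu\mu^m$ with $c_\mu\in\mathbb C$ and $\mu\ne0$, and it is of Lefschetz type exactly when this expansion exists and all $c_\mu$ are integers. For example $q^m+1$ is of Lefschetz type. For odd $q$ the function $(q^m-1)/2$ is not, although all its values are integers: its unique expansion has coefficients $\pm\frac12$. Keep this example in mind.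

**The Gross motive.** Let $H$ be a connected reductive group over $\mathbb F_Q$ with Frobenius endomorphism $F$, let $T_1$ be an $F$-stable maximal torus, $V=X(T_1)\otimes\mathbb Q$ the rationalized character group, and $W_H$ the Weyl group. By Chevalley, $\mathrm{Sym}(V)^{W_H}$ is a polynomial algebra on $r=\dim V$ homogeneous generators. Let $I=\mathrm{Sym}(V)^{W_H}_+$ be its part of positive degree and $V_d=(I/I^2)_d$; thus $V_d$ is spanned by the classes of the generators of degree $d$. Pullback of characters by $F$ is $Q\varphi$ with $\varphi$ of finite order, and $\varphi$ acts on each $V_d$. The motive is $M_H=\bigoplus_d V_d(1-d)$. For us it is an $r$-dimensional space on which $\mathrm{Fr}$ acts on the $d$-th summand by $Q^{d-1}\varphi^{\pm1}$. If $\epsilon_1,\dots,\epsilon_r$ (roots of unity), in degrees $d_1,\dots,d_r$, are the eigenvalues of $\varphi$ on $\bigoplus V_d$, then $\mathrm{Fr}$ has the eigenvalues $\epsilon_iQ^{d_i-1}$.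

Several choices were left open, and none of them matters for traces and determinants. Each $V_d$ is a rational representation of a finite cyclic group, so its eigenvalue multiset is stable under inversion, and the sign $\pm1$ is irrelevant. The group $\langle W_H,\varphi\rangle$ is finite, so it preserves a positive definite rational form on $V$; hence $V\cong V^*$ equivariantly, and replacing $V$ by its dual changes nothing. Finally, changing $T_1$ changes $\varphi$ by an element of $W_H$ (Section 5), and $W_H$ acts trivially on $V_d$.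

Examples: for a split torus of rank one, $d=1$ and $\epsilon=1$, so $\mathrm{Fr}=1$. For the norm-one torus of $\mathbb F_{Q^2}/\mathbb F_Q$, $\varphi=-1$, so $\mathrm{Fr}=-1$. For $SL_2$, $V=\mathbb Q\chi$ with $W_H=\{\pm1\}$, the generator is $\chi^2$, so $d=2$, $\epsilon=1$ and $\mathrm{Fr}=Q$.

**The factors.** The denominator never vanishes: $\det(1-Q\,\mathrm{Fr}\mid M_H)=\prod_i(1-\epsilon_iQ^{d_i})$ and $|\epsilon_iQ^{d_i}|>1$. But $\det(1-\mathrm{Fr}\mid M_H)$ vanishes as soon as some $d_i=1$ has $\epsilon_i=1$, as for the split torus. This is why the two copies of $1$ are removed from the multiset instead of dividing by $\det(1-\mathrm{Fr}\mid M)^2$. They can be removed because every $v\in S$ contributes all $(\deg v)$-th roots of unity to $J_S$, in particular $1$, and $\#S\ge2$.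

**Base change.** Over $\overline{\mathbb F}_q$ the curves $X$ and $X_m$ have the same cohomology, and $\mathrm{Fr}_{q^m}=\mathrm{Fr}_q^m$; likewise for $S$. So $J_{X_m}$ and $J_{S_m}$ consist of the $m$-th powers of the elements of $J_X$ and $J_S$. Since $1^m=1$, removing two ones commutes with taking $m$-th powers. With
$$J=J_X\cup J_S-\{1,1\},$$
the product in Theorem A is over the numbers $\alpha^m$, $\alpha\in J$. The group $G(\mathbb F_{q^m})$ and its set of classes change with $m$ in a more complicated way, and that is where the work lies.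

## 2. The group $SL_2$, computed class by class

Write $Q=q^m$ and let $q$ be odd. The semisimple classes of $SL_2(\mathbb F_Q)$ are: two central ones; $(Q-3)/2$ classes with eigenvalues $a,a^{-1}\in\mathbb F_Q^\times$, $a\ne\pm1$, whose centralizer is a split torus; and $(Q-1)/2$ classes with eigenvalues in the norm-one group of order $Q+1$, different from $\pm1$, whose centralizer is the norm-one torus. The Frobenius on the motive is $Q$, $1$, $-1$ respectively. The split classes contribute $0$, because $\det(1-\mathrm{Fr})=0$. A central class has first factor $(1-Q)/(1-Q^2)=1/(1+Q)$, and a norm-one class has first factor $2/(1+Q)$. So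
$$\mathcal L(SL_2,m)=\frac{2\prod_{\alpha\in J}(1-\alpha^mQ)+(Q-1)\prod_{\alpha\in J}(1+\alpha^m)}{1+Q}.\tag{1}$$
Expand the products. For a subset $I\subset J$ with $i$ elements, the coefficient of $\prod_{\alpha\in I}\alpha^m$ is
$$g_i(Q)=\frac{2(-Q)^i+Q-1}{1+Q}.$$
At $Q=-1$ the numerator is $2-2=0$, and $1+Q$ is monic, so $g_i\in\mathbb Z[Q]$. Thus
$$g_0=1,\quad g_1=-1,\quad g_2=2Q-1,\quad g_3=-2Q^2+2Q-1,\ \dots$$
and Theorem A holds for $SL_2$ with $q$ odd. For $q$ even there are one central class, $(Q-2)/2$ split and $Q/2$ norm-one classes, and the coefficient is $\big((-Q)^i+Q\big)/(1+Q)$. Its numerator vanishes at $-1$ too.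

Two things happened. Each kind of class brings a pole at $Q=-1$, and these poles cancel only between different kinds of classes. And the number $(Q-1)/2$ of norm-one classes is not itself of Lefschetz type; the factor $\frac12$ was absorbed by $\det(1-\mathrm{Fr})=2$. Both must be explained in general.

## 3. Theorems B and C, and a reduction to traces on exterior powers

Let now $G$ be any connected reductive group over $\mathbb F_q$, with Frobenius $F$; base change to $\mathbb F_{q^m}$ has Frobenius $F^m$. Put $p=\operatorname{char}\mathbb F_q$, let $r$ be the rank of $G$ (the dimension of a maximal torus), and write $n=n_pn_{p'}$ for the $p$-part and prime-to-$p$ part of an integer. For semisimple $s\in G^{F^m}$ put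
$$G_s=C_G(s)^0,\qquad \pi_0(s)=C_G(s)/G_s,\qquad M_s=M_{G_s}\ \text{over }\mathbb F_{q^m},\qquad P_s(\alpha)=\det(1-\alpha\,\mathrm{Fr}\mid M_s).$$
If $G$ is simply connected, $\pi_0(s)$ is trivial. In general it is not: for $p$ odd, the image of $\mathrm{diag}(1,-1)$ in $PGL_2$ is centralized by the diagonal torus and also by the class of an antidiagonal matrix, which sends $\mathrm{diag}(1,-1)$ to its negative; here $|\pi_0(s)|=2$.

For a finite multiset $J'$ of complex numbers put
$$f_{J'}(m)=\sum_{[s]}\frac1{|\pi_0(s)^{F^m}|}\cdot\frac{\prod_{\alpha\in J'}P_s(\alpha^m)}{P_s(q^m)},$$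
summed over the $G^{F^m}$-classes of semisimple $s\in G^{F^m}$.

**Theorem B.** For every connected reductive $G/\mathbb F_q$ and every $J'$, $f_{J'}$ is of Lefschetz type. More precisely,
$$f_{J'}(m)=\sum_{\eta,k,(i_\alpha)}b_{\eta,k,(i_\alpha)}\Big(\eta q^k\prod_{\alpha\in J'}\alpha^{i_\alpha}\Big)^m,$$
a finite sum with $b\in\mathbb Z$, $\eta$ roots of unity, $k\ge0$, $0\le i_\alpha\le r$. The integers $b$ depend only on $G$ and $|J'|$, not on the numbers $\alpha$.

Theorem B implies Theorem A. In Theorem A all $\pi_0(s)$ are trivial, and by the base change paragraph of Section 1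
$$\mathcal L(G,m)=f_{J'}(m)\quad\text{with}\quad J'=J\sqcup\{1\},$$
where the additional $1$ gives the factor $\det(1-\mathrm{Fr}\mid M)$.

In the setting of Theorem A one can say more.

**Theorem C.** Let $G$ be as in Theorem A, of rank $r$, with $N$ positive roots, and let $X$ be geometrically connected of genus $g$. Put $J=J_X\cup J_S-\{1,1\}$, $\deg S=\sum_{v\in S}\deg v$ and $n=|J|=2g-2+\deg S\ge0$.

1. If $n=0$ (that is, $g=0$ and $S$ consists of two rational points), then $\mathcal L(G,m)=1$ for all $m$.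
2. If $n\ge1$, $\mathcal L(G,m)$ is an integral combination of $m$-th powers of numbers $\eta q^k\prod_{\alpha\in J}\alpha^{i_\alpha}$ with $\eta$ a root of unity, $0\le i_\alpha\le r$, and $0\le k\le nN-r$.
3. If $n\ge2$, then as $m\to\infty$
$$\mathcal L(G,m)\sim(-1)^{r\deg S+mr(\deg S-\#S)}\,|Z(G)(\mathbb F_{q^m})|\;q^{m((2g-2+\deg S)N+(g-1)r)}.$$
In particular the bound on $k$ in (2) is then attained: some term with $k=nN-r$ has nonzero coefficient.

For $SL_2$ and $q$ odd, (1) gives $\mathcal L=1$ when $n=0$, and the polynomials $g_i$ with $i\le n$ have degree at most $n-1=nN-r$ when $n\ge1$. The asymptotic formula really needs $n\ge2$: for $g=0$ and three rational points, $J=\{1\}$ and $\mathcal L(SL_2,m)=g_0+g_1=0$ for every $m$, whereas the right side of (3) would be $-2$.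

**Reduction: isolating the numbers $\alpha$.** The purpose is to replace the parameters $\alpha$ by finitely many functions of $m$ that depend only on $G$. Since $P_s(\alpha)=\sum_{i=0}^r(-\alpha)^i\operatorname{Tr}(\mathrm{Fr}\mid\Lambda^iM_s)$,
$$f_{J'}(m)=\sum_{\mathbf i\in\{0,\dots,r\}^{J'}}(-1)^{\sum i_\alpha}\Big(\prod_\alpha\alpha^{i_\alpha}\Big)^mc_{\mathbf i}(m),\qquad c_{\mathbf i}(m)=\sum_{[s]}\frac1{|\pi_0(s)^{F^m}|}\,\frac{\prod_{\alpha\in J'}\operatorname{Tr}(\mathrm{Fr}\mid\Lambda^{i_\alpha}M_s)}{P_s(q^m)}\tag{2}$$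
(with $\alpha^0=1$). So Theorem B follows once we know, for each $\mathbf i$,
$$c_{\mathbf i}(m)=\sum_{\eta,k}b_{\eta,k}(\eta q^k)^m,\quad\text{a finite sum with } b_{\eta,k}\in\mathbb Z,\ \eta\text{ roots of unity},\ k\ge0.\tag{3}$$
From here on $\mathbf i$ is fixed and the goal is (3).

## 4. Poles and half-integers: where direct summation over tori stalls

The direct approach is to do for $G$ what we did for $SL_2$. Every semisimple element lies in a maximal torus; average over the tori, sort the elements of each torus by the root system of their centralizer, and count. The counts are polynomials in $q^m$, for $m$ in a fixed residue class, and the other data are explicit. One finds that for $m$ in a fixed residue class, $c_{\mathbf i}(m)$ is the value at $x=q^m$ of a rational function with rational coefficients. For $SL_2$, $q$ odd and $a=\sum i_\alpha$, the list of classes gives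
$$C(x)=\frac{2x^a}{1-x^2}+\frac12\left[\frac{x-3}{1-x}+(-1)^a\frac{x-1}{1+x}\right].\tag{4}$$
At this point two things are missing.

First, $C$ has apparent poles. In general the denominators $P_s=\prod(1-\epsilon_ix^{d_i})$ vanish at many roots of unity, with different degrees for different centralizers, and nothing in the formula shows that the poles cancel. Second, the average over the Weyl group brings in the denominator $|W|$. Even if $C$ were known to be a polynomial with integer values at all $q^m$, this would not suffice: for odd $q$, the polynomial $(x-1)/2$ has integer values at all $q^m$, and $(q^m-1)/2$ is not of Lefschetz type.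

The two difficulties are overcome separately, by complementary devices.

- *Poles.* The number $c_{\mathbf i}(m)$ is, up to sign, an inner product of class functions of the finite group $G^{F^m}$: a product of functions $R_i$ against the Steinberg character. Each $|W|R_i$ is a virtual character, so $|W|^{|J'|}c_{\mathbf i}(m)\in\mathbb Z$ for all $m$. A rational function whose values at $q^m$ have bounded denominators, for infinitely many $m$, must be a polynomial.
- *Integrality.* Expand the rational function in a power series at $x=0$. There every ingredient expands with virtual characters of a finite group as coefficients, and the average over $W$ counts dimensions of invariants. So all Taylor coefficients have the required integral form, although termwise the series is infinite. Being a polynomial, the function is equal to a finite piece of that series.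

## 5. Tori, group orders and the twisted Solomon formula

In this section and the next, $m$ is fixed, $Q=q^m$, and $F$ means $F^m$. Let $H$ be a connected reductive group over $\mathbb F_Q$; it will be $G$ or some $G_s$. We use Lang's theorem: for connected $H$, the map $h\mapsto h^{-1}F(h)$ is surjective. Let $\varepsilon_H=(-1)^{\mathbb F_Q\text{-rank of }H}$, and similarly $\varepsilon_T$ for a torus.

For an $F$-stable maximal torus $T$ let $F^*\chi=\chi\circ F$ on $X(T)$; then $F^*=Q\varphi_T$ with $\varphi_T$ of finite order. Fix an $F$-stable maximal torus $T_1$. Every $F$-stable maximal torus is $T=gT_1g^{-1}$ with $g^{-1}F(g)=\dot w\in N_H(T_1)$; we say that $T$ is of type $w$, and write $T_w$. Every $w\in W_H$ occurs, by Lang. Since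
$$F(gtg^{-1})=g\,\dot wF(t)\dot w^{-1}g^{-1},$$
transport by $g$ turns $F$ on $T$ into $\mathrm{Ad}(\dot w)\circ F$ on $T_1$. On characters this is $\chi\mapsto F^*(w^{-1}\chi)$, so $\varphi_T$ becomes $\varphi_{T_1}w^{-1}$. As $w$ runs through $W_H$, $\varphi_{T_1}w^{-1}$ runs through the coset $\varphi_{T_1}W_H=W_H\varphi_{T_1}$.

**Averaging over tori.** The next formula turns averages over the Weyl group into sums over actual tori. Let $u$ be a function on $F$-stable maximal tori of $H$, invariant under $H^F$-conjugation. Then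
$$\frac1{|W_H|}\sum_{w\in W_H}u(T_w)=\frac1{|H^F|}\sum_T|T^F|\,u(T),\qquad\text{in particular}\quad\sum_T|T^F|=|H^F|.\tag{5}$$
Indeed, the $H^F$-classes of $F$-stable maximal tori correspond to the $F$-conjugacy classes of $W_H$ (the orbits of $v\ast w=vwF(v)^{-1}$), and $|N_H(T_w)^F/T_w^F|$ is the order of the stabilizer of $w$ (Carter, *Finite Groups of Lie Type*, §3.3). To see the latter: by Lang the quotient is the group of $F$-fixed points in the Weyl group of $T_w$, and after transport to $T_1$ these are the $v\in W_H$ with $wF(v)w^{-1}=v$. So the class of $T_w$ has $|H^F|/|N_H(T_w)^F|$ members and contributes to the right side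
$$u(T_w)\frac{|T_w^F|}{|N_H(T_w)^F|}=u(T_w)\,\frac{|\{F\text{-class of }w\}|}{|W_H|}.$$
Summing over classes gives the left side; $u=1$ gives the second formula.

**Lemma 1.** Let $L$ be a free abelian group of finite rank, $y\in GL(L)$ of finite order, $Q$ a power of $p$, and $A=\mathrm{Hom}(L,\overline{\mathbb F}_q^\times)$. Let $\phi$ be the endomorphism $t\mapsto t\circ(Qy)$ of $A$. Then $\phi-1$ is surjective on $A$, and
$$|A^\phi|=|\det(Qy-1\mid L)|=\det(Q-y^{-1}\mid L)=\sum_i(-1)^i\operatorname{Tr}(y^{-1}\mid\Lambda^iL_{\mathbb Q})\,Q^{\operatorname{rk}L-i}.$$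

*Proof.* (Here $A$ is written additively when we write $\phi-1$.) The map $\phi-1$ is dual to $Qy-1$ on $L$. This is injective, since the eigenvalues of $y$ are roots of unity, and its determinant is $\equiv\pm1$ mod $p$. So there is an exact sequence $0\to L\to L\to C\to0$ with $C$ finite of order $|\det(Qy-1)|$ prime to $p$. As $\overline{\mathbb F}_q^\times$ is divisible, $\mathrm{Hom}(-,\overline{\mathbb F}_q^\times)$ is exact, and we get $0\to\mathrm{Hom}(C,\overline{\mathbb F}_q^\times)\to A\xrightarrow{\phi-1}A\to0$. The first group has order $|C|$ because $p\nmid|C|$. Finally $|\det y|=1$, and $\det(Q-y^{-1})>0$: non-real eigenvalues come in conjugate pairs and $Q\mp1>0$. Expanding this determinant gives the last expression. $\square$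

**Orders of tori.** Applied to $L=X(T)$ and $y=\varphi_T$, Lemma 1 gives $|T^F|=|\det(Q\varphi_T-1)|$. We need the sign. In $\det(1-Q\varphi_T)=\prod(1-Q\lambda)$ the non-real $\lambda$ occur in conjugate pairs, $\lambda=-1$ gives a positive factor and $\lambda=1$ a negative one. The multiplicity of $\lambda=1$ is the $\mathbb F_Q$-rank of $T$. Hence
$$\varepsilon_T|T^F|=\det(1-Q\varphi_T).\tag{6}$$

**The twisted Solomon formula.** With $V=X(T_1)\otimes\mathbb Q$ and the $(\epsilon_i,d_i)$ of Section 1 put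
$$P_H(\alpha)=\det(1-\alpha\,\mathrm{Fr}\mid M_H)=\prod_i(1-\alpha\epsilon_iQ^{d_i-1}).$$
The next identity is what produces motives from tori. As rational functions of $x$, with $\alpha$ a parameter,
$$\frac1{|W_H|}\sum_{y\in W_H\varphi_{T_1}}\frac{\det(1-\alpha y\mid V)}{\det(1-xy\mid V)}=\prod_i\frac{1-\alpha\epsilon_ix^{d_i-1}}{1-\epsilon_ix^{d_i}}.\tag{7}$$

*Proof.* For a representation $U'$ of $\langle W_H,\varphi_{T_1}\rangle$, the average of $\operatorname{Tr}(y\mid U')$ over $y\in W_H\varphi_{T_1}$ is $\operatorname{Tr}(\varphi_{T_1}\mid U'^{W_H})$, because $\frac1{|W_H|}\sum_ww$ is the projector onto $U'^{W_H}$, which $\varphi_{T_1}$ preserves. So the left side of (7) is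
$$\sum_{i,j}(-\alpha)^ix^j\operatorname{Tr}\big(\varphi_{T_1}\mid(\mathrm{Sym}^jV\otimes\Lambda^iV)^{W_H}\big).$$
By Maschke's theorem choose a graded $\varphi_{T_1}$-stable subspace $U\subset I$ that maps isomorphically onto $I/I^2$. A homogeneous basis of $U$ is a system of basic invariants, so $\mathrm{Sym}(V)^{W_H}=\mathrm{Sym}(U)$ (Chevalley). By Solomon (*Invariants of finite reflection groups*, Nagoya Math. J. 22 (1963)), $(\mathrm{Sym}V\otimes\Lambda V)^{W_H}=\mathrm{Sym}(U)\otimes\Lambda(dU)$, where $d:\mathrm{Sym}^jV\to\mathrm{Sym}^{j-1}V\otimes V$ is the differential, which is equivariant. A basis eigenvector of $U$ with data $(\epsilon_i,d_i)$ contributes the factor $1/(1-\epsilon_ix^{d_i})$ through $\mathrm{Sym}(U)$ and $1-\alpha\epsilon_ix^{d_i-1}$ through $\Lambda(dU)$, since its differential has symmetric degree $d_i-1$ and exterior degree $1$. $\square$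

For $SL_2$ the formula reads $\frac12\left(\frac{1-\alpha}{1-x}+\frac{1+\alpha}{1+x}\right)=\frac{1-\alpha x}{1-x^2}$.

**The denominator as a group order.** We now interpret $P_H(Q)$:
$$P_H(Q)=\varepsilon_H|H^F|_{p'}.\tag{8}$$
*Proof.* By Steinberg's order formula, $|H^F|_{p'}=\prod_i(Q^{d_i}-\epsilon_i)$. Since $1-\epsilon_iQ^{d_i}=-\epsilon_i(Q^{d_i}-\epsilon_i^{-1})$ and the multiset $\{(\epsilon_i,d_i)\}$ is stable under $\epsilon\mapsto\epsilon^{-1}$,
$$P_H(Q)=\prod_i(1-\epsilon_iQ^{d_i})=\prod_i(-\epsilon_i)\cdot|H^F|_{p'}.$$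
Non-real $\epsilon_i$ pair off to $1$, $\epsilon_i=-1$ gives $1$, and $\epsilon_i=1$ gives $-1$; so $\prod(-\epsilon_i)=(-1)^{\#\{i:\epsilon_i=1\}}$. It remains to see that $\#\{i:\epsilon_i=1\}$ is the $\mathbb F_Q$-rank of $H$. By (7) with $\alpha=0$ it is the order of the pole at $x=1$ of $\frac1{|W_H|}\sum_y\det(1-xy)^{-1}$. For $0<x<1$ every term is positive, and it has a pole of order $\dim V^y$ at $1$. So no cancellation occurs, and the order is $\max_y\dim V^y=\max_T\operatorname{rk}\ker(\varphi_T-1)$, the maximum over all $F$-stable maximal tori $T$ of their $\mathbb F_Q$-ranks. This is the $\mathbb F_Q$-rank of $H$, because a split subtorus lies in an $F$-stable maximal torus. $\square$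

## 6. Exterior-power traces as virtual characters, paired with Steinberg

Let $R_T(1)$ be the Deligne–Lusztig virtual character of $G^F$ attached to $T$ and the trivial character of $T^F$. We recall its values at semisimple elements (Deligne–Lusztig, Ann. of Math. 103 (1976), Theorems 4.2 and 7.1; Carter, Prop. 7.5.3). With $H=G_s$,
$$R_T(1)(s)=\frac{\varepsilon_T\varepsilon_H}{|T^F|\,|H^F|_p}\,\#\{g\in G^F:g^{-1}sg\in T\}.\tag{9}$$

**Lemma 2.** Let $W$ be the Weyl group of $G$. For $0\le i\le r$ let
$$R_i=\frac1{|W|}\sum_{w\in W}\operatorname{Tr}\big(\varphi_{T_w}\mid\Lambda^iX(T_w)_{\mathbb Q}\big)\,R_{T_w}(1).$$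
Then $|W|R_i$ is a virtual character of $G^F$, and $R_i(s)=\operatorname{Tr}(\mathrm{Fr}\mid\Lambda^iM_s)$ for every semisimple $s\in G^F$.

*Proof.* The traces are integers, because $\varphi_{T_w}$ preserves the lattice $X(T_w)$; this is the first claim. For the second, treat all $i$ at once with the generating function $\delta_T(\alpha)=\det(1-\alpha\varphi_T)=\sum_i(-\alpha)^i\operatorname{Tr}(\varphi_T\mid\Lambda^iX(T)_{\mathbb Q})$. By (5) for $G$ and (9),
$$\frac1{|W|}\sum_w\delta_{T_w}(\alpha)R_{T_w}(1)(s)=\frac{\varepsilon_H}{|G^F|\,|H^F|_p}\sum_{g\in G^F}\ \sum_{T\ni g^{-1}sg}\varepsilon_T\delta_T(\alpha)=\frac{\varepsilon_H}{|H^F|_p}\sum_{T\ni s}\varepsilon_T\delta_T(\alpha),$$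
since $T\mapsto gTg^{-1}$ shows that the inner sum does not depend on $g$. The maximal tori of $G$ containing $s$ are exactly the maximal tori of $H=C_G(s)^0$: a torus containing $s$ centralizes $s$ and is connected; conversely, $s$ lies in some maximal torus, hence in $H$, and it is central in $H$, hence lies in every maximal torus of $H$. So we may apply (5) to $H$ with $u(T)=\varepsilon_T\delta_T(\alpha)/|T^F|$, and then (8), (6), (7):
$$\frac{\varepsilon_H}{|H^F|_p}\sum_{T\subset H}\varepsilon_T\delta_T(\alpha)=\varepsilon_H|H^F|_{p'}\frac1{|W_H|}\sum_{w\in W_H}\frac{\delta_{T_w}(\alpha)}{\varepsilon_{T_w}|T_w^F|}=P_H(Q)\,\frac1{|W_H|}\sum_{y\in W_H\varphi_{T_1}}\frac{\det(1-\alpha y)}{\det(1-Qy)}=P_H(Q)\frac{P_H(\alpha)}{P_H(Q)}=P_s(\alpha).$$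
Compare coefficients of $(-\alpha)^i$. $\square$

For $SL_2$: $R_{T_e}(1)=1+\mathrm{St}$ and $R_{T_w}(1)=1-\mathrm{St}$, with $\varphi=1$ and $\varphi=-1$. So $R_0=1$ and $R_1=\mathrm{St}$. Indeed $\mathrm{St}$ takes the values $Q,1,-1$ on central, split and norm-one elements, which are the traces of $\mathrm{Fr}$ found in Section 2.

**Lemma 3.** We have $c_{\mathbf i}(m)=\varepsilon_G\big\langle\prod_{\alpha\in J'}R_{i_\alpha},\mathrm{St}\big\rangle$, and hence $|W|^{|J'|}c_{\mathbf i}(m)\in\mathbb Z$ for all $m\ge1$.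

*Proof.* By Steinberg's theorem (Carter, Ch. 6), $\mathrm{St}(s)=\varepsilon_G\varepsilon_{G_s}|G_s^F|_p$ for semisimple $s\in G^F$, and $\mathrm{St}$ vanishes on all other elements. By Lang, $|C_G(s)^F|=|G_s^F|\,|\pi_0(s)^F|$. So by Lemma 2
$$\varepsilon_G\Big\langle\prod_\alpha R_{i_\alpha},\mathrm{St}\Big\rangle=\sum_{[s]}\frac{\varepsilon_{G_s}|G_s^F|_p}{|G_s^F|\,|\pi_0(s)^F|}\prod_\alpha\operatorname{Tr}(\mathrm{Fr}\mid\Lambda^{i_\alpha}M_s),$$
and by (8) $\varepsilon_{G_s}|G_s^F|_p/|G_s^F|=\varepsilon_{G_s}/|G_s^F|_{p'}=1/P_s(Q)$. This is $c_{\mathbf i}(m)$. Since $|W|^{|J'|}\prod R_{i_\alpha}$ is a virtual character, its inner product with $\mathrm{St}$ is an integer. $\square$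

For $SL_2$ this says $c_{\mathbf i}(m)=-\langle\mathrm{St}^a,\mathrm{St}\rangle$ with $a=\sum i_\alpha$.

## 7. Semisimple classes sorted by root subsystems

Now $m$ varies again and $F$ is the Frobenius over $\mathbb F_q$. The purpose of this section is to write $c_{\mathbf i}(m)$ as an average over a Weyl group coset. Fix an $F$-stable maximal torus $T_0$ of $G$, with $\mathbb X=X(T_0)$, roots $\Phi$, Weyl group $W$, and $F^*=q\varphi$ on $\mathbb X$, so $(F^m)^*=q^m\varphi^m$. Here $\varphi$ has finite order, preserves $\Phi$ and normalizes $W$. So $\Gamma=\langle W,\varphi\rangle\subset GL(\mathbb X)$ is finite and $W$ is normal in it. (If $G$ is split, take $T_0$ split; then $\varphi=1$ and $\Gamma=W$.)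

Identify $T_0=\mathrm{Hom}(\mathbb X,\overline{\mathbb F}_q^\times)$ by $t(\chi)=\chi(t)$, and let $\Gamma$ act by $(y\cdot t)(\chi)=t(y^{-1}\chi)$; for $y=w\in W$ this is the usual action. Since $F^m(t)(\chi)=t(q^m\varphi^m\chi)$,
$$F^m(t)=\varphi^{-m}\cdot t^{q^m}.$$

For $t\in T_0$ let $\Phi_t=\{\beta\in\Phi:\beta(t)=1\}$. The group $C_G(t)^0$ is generated by $T_0$ and the root subgroups for $\Phi_t$, and its Weyl group is $W(\Phi_t)$. Let $\mathcal S=\{\Phi_t:t\in T_0\}$. It is finite, and it is $\Gamma$-stable because $\Phi_{y\cdot t}=y\Phi_t$. For $\Psi\in\mathcal S$ put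
$$T_\Psi=\{t:\Phi_t=\Psi\},\qquad\Gamma_\Psi=\mathrm{Stab}_\Gamma(\Psi),\qquad n_\Psi(y,m)=\#\{t\in T_\Psi:t^{q^m}=y\cdot t\}\quad(y\in\Gamma_\Psi).$$
Let $I_\Psi=\mathrm{Sym}(\mathbb X_{\mathbb Q})^{W(\Psi)}_+$ and $V_{\Psi,d}=(I_\Psi/I_\Psi^2)_d$. The group $\Gamma_\Psi$ normalizes $W(\Psi)$, so $V_{\Psi,d}$ is a rational representation of $\Gamma_\Psi$. Let $M_\Psi(x)=\bigoplus_dV_{\Psi,d}$ with $y$ acting on $V_{\Psi,d}$ as $x^{d-1}y$, and
$$h_\Psi(y,x)=\frac{\prod_{\alpha\in J'}\operatorname{Tr}(y\mid\Lambda^{i_\alpha}M_\Psi(x))}{\prod_d\det(1-x^dy\mid V_{\Psi,d})}\in\mathbb Q(x).$$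

For example, let $G=Sp_4$ with $p$ odd, so $\mathbb X=\mathbb Z^2$ and $\Phi=\{\pm e_1\pm e_2,\pm2e_1,\pm2e_2\}$. For $t=(1,-1)$, $\Phi_t=\{\pm2e_1,\pm2e_2\}=:\Psi$; the centralizer is $SL_2\times SL_2$, and $T_\Psi=\{(1,-1),(-1,1)\}$.

**Lemma 4.** $\displaystyle c_{\mathbf i}(m)=\frac1{|W|}\sum_{y\in W\varphi^m}\ \sum_{\Psi\in\mathcal S,\ y\Psi=\Psi}n_\Psi(y,m)\,h_\Psi(y,q^m).$

*Proof.* **Step 1: an averaging identity for class functions.** Let $u$ be a $G^{F^m}$-invariant function on the semisimple elements of $G^{F^m}$. For $w\in W$ choose, by Lang, $g_w$ with $g_w^{-1}F^m(g_w)=\dot w^{-1}$. Then $F^m(g_wtg_w^{-1})=g_w\dot w^{-1}F^m(t)\dot wg_w^{-1}$, so $t\mapsto g_wtg_w^{-1}$ is a bijection from $\{t\in T_0:F^m(t)=w\cdot t\}$ to $(g_wT_0g_w^{-1})^{F^m}$. The torus $g_wT_0g_w^{-1}$ is of type $w^{-1}$, and $w^{-1}$ runs through $W$ with $w$. By (5) for $G$, applied to $T\mapsto\sum_{s\in T^{F^m}}u(s)$,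
$$\frac1{|W|}\sum_w\ \sum_{F^m(t)=w\cdot t}u(g_wtg_w^{-1})=\frac1{|G^{F^m}|}\sum_T|T^{F^m}|\sum_{s\in T^{F^m}}u(s)=\frac1{|G^{F^m}|}\sum_su(s)\sum_{T\subset G_s}|T^{F^m}|.$$
The inner sum is $|G_s^{F^m}|$ by (5) for $G_s$. As $|C_G(s)^{F^m}|=|G_s^{F^m}||\pi_0(s)^{F^m}|$, we obtain
$$\frac1{|W|}\sum_w\ \sum_{F^m(t)=w\cdot t}u(g_wtg_w^{-1})=\sum_{[s]}\frac{u(s)}{|\pi_0(s)^{F^m}|}.\tag{10}$$

**Step 2: evaluating the relevant $u$.** Take $u(s)=\prod_\alpha\operatorname{Tr}(\mathrm{Fr}\mid\Lambda^{i_\alpha}M_s)/P_s(q^m)$; then the right side of (10) is $c_{\mathbf i}(m)$. For $s=g_wtg_w^{-1}$, conjugation by $g_w$ identifies $(G_s,F^m)$ with $(C_G(t)^0,\mathrm{Ad}(\dot w^{-1})\circ F^m)$. On $\mathbb X$ the latter Frobenius acts by $\chi\mapsto(F^m)^*(w\chi)=q^m\varphi^mw\chi$. Put $y=\varphi^mw$; it runs through $\varphi^mW=W\varphi^m$. The condition $F^m(t)=w\cdot t$, that is $\varphi^{-m}\cdot t^{q^m}=w\cdot t$, is equivalent to $t^{q^m}=y\cdot t$. Since $q^m$ is a power of $p$, $\beta(t)^{q^m}=1$ is equivalent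 to $\beta(t)=1$, so $\Phi_{t^{q^m}}=\Phi_t$; comparing with $\Phi_{y\cdot t}=y\Phi_t$ we find $y\in\Gamma_\Psi$ for $\Psi=\Phi_t$. Computing the motive with the maximal torus $T_0$ of $C_G(t)^0$, where the finite-order operator is $y$, we see that $M_s=M_\Psi(q^m)$ with $\mathrm{Fr}$ acting through $y^{\pm1}$; hence $u(s)=h_\Psi(y,q^m)$. Grouping the $t$ with given $y$ by $\Psi=\Phi_t$ gives the lemma. $\square$

## 8. Fixed-point counts are virtual characters

For the integrality argument it is essential that $n_\Psi(y,m)$, as a function of $y$, has virtual characters of $\Gamma_\Psi$ as coefficients.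

**Lemma 5.** There are $e\ge1$ and virtual characters $\chi_{\Psi,\zeta,j}$ of $\Gamma_\Psi$ ($\Psi\in\mathcal S$, $\zeta^e=1$, $0\le j\le r$) such that for all $m\ge1$ and $y\in\Gamma_\Psi$
$$n_\Psi(y,m)=\sum_{\zeta,j}\chi_{\Psi,\zeta,j}(y)(\zeta q^j)^m,$$
and $\chi_{u\Psi,\zeta,j}(uyu^{-1})=\chi_{\Psi,\zeta,j}(y)$ for $u\in\Gamma$.

*Proof.* **Step 1: equivariance is automatic.** The numbers $\zeta q^j$ are nonzero and distinct for distinct $(\zeta,j)$, so by linear independence the values $\chi_{\Psi,\zeta,j}(y)$ are determined by $m\mapsto n_\Psi(y,m)$. The map $t\mapsto u\cdot t$ sends $T_\Psi$ to $T_{u\Psi}$ and solutions of $t^{q^m}=y\cdot t$ to solutions of the same equation for $uyu^{-1}$. So $n_{u\Psi}(uyu^{-1},m)=n_\Psi(y,m)$, and the last statement follows.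

**Step 2: pass to a closed subgroup.** The set $T_\Psi$ is not a group, so we first count in
$$T^\Psi=\bigcap_{\beta\in\Psi}\ker\beta=\mathrm{Hom}(E,\overline{\mathbb F}_q^\times),\qquad E=\mathbb X/\mathbb Z\Psi.$$
Let $n^\Psi(y,m)=\#\{t\in T^\Psi:t^{q^m}=y\cdot t\}$. This is the number of fixed points of $\phi:t\mapsto(y^{-1}\cdot t)^{q^m}$, that is, of $t\mapsto t\circ(q^my)$. Let $E_{tor}$ be the torsion subgroup, $L=E/E_{tor}$, $A=\mathrm{Hom}(L,\overline{\mathbb F}_q^\times)$ and $B=\mathrm{Hom}(E_{tor},\overline{\mathbb F}_q^\times)$. By divisibility $0\to A\to T^\Psi\to B\to0$ is exact, and $\phi$ acts compatibly. By Lemma 1, $\phi-1$ is surjective on $A$. So the snake lemma gives an exact sequence $0\to A^\phi\to(T^\Psi)^\phi\to B^\phi\to0$, and $n^\Psi(y,m)=|A^\phi|\,|B^\phi|$.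

**Step 3: the factor from $A$.** By Lemma 1, $|A^\phi|=\sum_i(-1)^i\operatorname{Tr}(y^{-1}\mid\Lambda^iL_{\mathbb Q})\,q^{m(\operatorname{rk}L-i)}$, and $y\mapsto\operatorname{Tr}(y^{-1}\mid\Lambda^iL_{\mathbb Q})$ is the character of a dual representation of $\Gamma_\Psi$.

**Step 4: the factor from $B$.** $B$ is finite of order prime to $p$. The group $\Gamma_\Psi$ and the automorphism $\sigma:b\mapsto b^q$, of finite order $e_B$, act on $B$ by commuting permutations, and $\phi=y^{-1}\sigma^m$. So $|B^\phi|$ is the trace of $y^{-1}\sigma^m$ on $\mathbb C[B]$. Decompose $\mathbb C[B]$ into eigenspaces of $\sigma$, which are $\Gamma_\Psi$-stable with characters $\rho_\zeta$: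
$$|B^\phi|=\sum_{\zeta^{e_B}=1}\rho_\zeta(y^{-1})\,\zeta^m .$$
Again $y\mapsto\rho_\zeta(y^{-1})$ is a character. Multiplying Steps 3 and 4, we see that $n^\Psi$ has the asserted form, with exponents $0\le j\le\operatorname{rk}L\le r$.

**Step 5: from $T^\Psi$ to $T_\Psi$.** We have $T^\Psi=\bigsqcup_{\Psi'\in\mathcal S,\,\Psi'\supseteq\Psi}T_{\Psi'}$, and $t^{q^m}=y\cdot t$ forces $y\Phi_t=\Phi_t$. So for $y\in\Gamma_\Psi$
$$n_\Psi(y,m)=n^\Psi(y,m)-\sum_{\Psi'\supsetneq\Psi,\ y\Psi'=\Psi'}n_{\Psi'}(y,m).$$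
Argue by descending induction on $|\Psi|$; for $\Psi=\Phi$ the sum is empty. By induction the coefficient of $(\zeta q^j)^m$ in the sum is $\sum_{\Psi'\supsetneq\Psi,\,y\Psi'=\Psi'}\chi_{\Psi',\zeta,j}(y)$. Group the $\Psi'$ into $\Gamma_\Psi$-orbits. For an orbit with representative $\Psi'$ and stabilizer $\Gamma_\Psi\cap\Gamma_{\Psi'}$, equivariance gives
$$\sum_{\substack{\Psi''\in\Gamma_\Psi\Psi'\\y\Psi''=\Psi''}}\chi_{\Psi'',\zeta,j}(y)=\sum_{\substack{u\in\Gamma_\Psi/(\Gamma_\Psi\cap\Gamma_{\Psi'})\\u^{-1}yu\in\Gamma_{\Psi'}}}\chi_{\Psi',\zeta,j}(u^{-1}yu)=\Big(\mathrm{Ind}_{\Gamma_\Psi\cap\Gamma_{\Psi'}}^{\Gamma_\Psi}\mathrm{Res}\,\chi_{\Psi',\zeta,j}\Big)(y),$$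
by the formula for induced characters. So the coefficient is a virtual character of $\Gamma_\Psi$. Take $e$ to be a common multiple of the finitely many $e_B$. $\square$

In the $Sp_4$ example, $E=(\mathbb Z/2)^2$, $L=0$, $B=\{\pm1\}^2$, $\sigma=1$ and $\Gamma_\Psi=W$. Elements of $W$ that preserve each line $\mathbb Qe_i$ fix all four points of $B$; those that exchange the two lines fix two. The only larger member of $\mathcal S$ is $\Phi$, with $n_\Phi=2$ (the center). So $n_\Psi(y,m)$ is $2$ or $0$: the permutation character of $W$ on the two points of $T_\Psi$.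

## 9. Polynomiality from bounded denominators, integrality from the expansion at $x=0$

We now prove (3). Enlarge $e$ so that also $\varphi^e=1$. For $\rho\in\mathbb Z/e$ put
$$C_\rho(x)=\frac1{|W|}\sum_{y\in W\varphi^\rho}\ \sum_{\Psi\in\mathcal S,\,y\Psi=\Psi}n_\Psi^{(\rho)}(y,x)\,h_\Psi(y,x),\qquad n_\Psi^{(\rho)}(y,x)=\sum_{\zeta,j}\chi_{\Psi,\zeta,j}(y)\zeta^\rho x^j.$$
By Lemmas 4 and 5,
$$c_{\mathbf i}(m)=C_{m\bmod e}(q^m).\tag{11}$$
The polynomial $n_\Psi^{(\rho)}(y,x)$ takes integer values at $x=q^m$ for the infinitely many $m\equiv\rho$ mod $e$, so by Lagrange interpolation it has rational coefficients. Hence $C_\rho\in\mathbb Q(x)$.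

**Step 1: $C_\rho$ is a polynomial.** This step removes the poles. Write $C_\rho=A+B/D$ with $A,B,D\in\mathbb Q[x]$ and $\deg B<\deg D$. Let $N_0\ge1$ be $|W|^{|J'|}$ times a common denominator of the coefficients of $A$. For large $m\equiv\rho$ mod $e$ we have $D(q^m)\ne0$, and by (11) and Lemma 3
$$N_0\frac{B(q^m)}{D(q^m)}=N_0\big(c_{\mathbf i}(m)-A(q^m)\big)\in\mathbb Z.$$
This tends to $0$ as $m\to\infty$, so it is $0$ for all large such $m$. Hence $B$ has infinitely many zeros, and $B=0$.

**Step 2: the Taylor coefficients at $0$ are integral.** This step removes the denominator $|W|$. Expand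
$$\prod_d\det(1-x^dy\mid V_{\Psi,d})^{-1}=\sum_{l\ge0}x^l\operatorname{Tr}\Big(y\,\Big|\,\big(\mathrm{Sym}\textstyle\bigoplus_dV_{\Psi,d}\big)_l\Big),$$
where $V_{\Psi,d}$ has degree $d\ge1$. Moreover $\operatorname{Tr}(y\mid\Lambda^iM_\Psi(x))$ is the sum, over families $(i_d)$ with $\sum i_d=i$, of $x^{\sum i_d(d-1)}\operatorname{Tr}(y\mid\bigotimes_d\Lambda^{i_d}V_{\Psi,d})$; this is a polynomial in $x$ whose coefficients are characters of $\Gamma_\Psi$. Multiplying, we get
$$h_\Psi(y,x)=\sum_{l\ge0}\theta_{\Psi,l}(y)\,x^l$$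
with $\theta_{\Psi,l}$ characters (possibly $0$) of $\Gamma_\Psi$. As $u\in\Gamma$ carries $V_{\Psi,d}$ to $V_{u\Psi,d}$, $\theta_{u\Psi,l}(uyu^{-1})=\theta_{\Psi,l}(y)$. Put
$$\kappa_{\zeta,k}(y)=\sum_{\Psi:\,y\Psi=\Psi}\ \sum_{j+l=k}\chi_{\Psi,\zeta,j}(y)\,\theta_{\Psi,l}(y)\qquad(y\in\Gamma).$$
Group the $\Psi$ into $\Gamma$-orbits. As in Step 5 of the proof of Lemma 5, equivariance shows that $\kappa_{\zeta,k}$ is the sum, over representatives $\Psi$ of the orbits, of the virtual characters $\sum_{j+l=k}\chi_{\Psi,\zeta,j}\theta_{\Psi,l}$ induced from $\Gamma_\Psi$ to $\Gamma$. So $\kappa_{\zeta,k}$ is a virtual character of $\Gamma$.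

For a representation $U$ of $\Gamma$, $\frac1{|W|}\sum_{y\in W\varphi^\rho}\operatorname{Tr}(y\mid U)=\operatorname{Tr}(\varphi^\rho\mid U^W)$, and $\varphi$ acts on $U^W$ with eigenvalues that are $e$-th roots of unity. Counting them with multiplicity, we obtain
$$\frac1{|W|}\sum_{y\in W\varphi^\rho}\kappa_{\zeta,k}(y)=\sum_{\omega^e=1}a_{\zeta,k,\omega}\,\omega^\rho,\qquad a_{\zeta,k,\omega}\in\mathbb Z\ \text{independent of }\rho.$$
Therefore, as power series,
$$C_\rho(x)=\sum_{k\ge0}x^k\sum_{\eta^e=1}b_{\eta,k}\,\eta^\rho,\qquad b_{\eta,k}=\sum_{\zeta\omega=\eta}a_{\zeta,k,\omega}\in\mathbb Z.\tag{12}$$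

**Step 3: the two descriptions meet.** By Step 1, $K=\max_\rho\deg C_\rho$ is finite. For $k>K$, (12) gives $\sum_\eta b_{\eta,k}\eta^\rho=0$ for all $\rho\in\mathbb Z/e$, and by independence of the characters of $\mathbb Z/e$ all $b_{\eta,k}$ with $k>K$ vanish. So $C_\rho(x)=\sum_{k\le K}\sum_\eta b_{\eta,k}\eta^\rho x^k$ as polynomials. Put $x=q^m$ and $\rho=m$ mod $e$; by (11)
$$c_{\mathbf i}(m)=\sum_{k\le K}\ \sum_{\eta^e=1}b_{\eta,k}\,(\eta q^k)^m,\qquad b_{\eta,k}\in\mathbb Z.$$
This is (3). Inserting it in (2) gives Theorem B; the integers there are $(-1)^{\sum i_\alpha}$ times those found here, which were computed from $G$ and $\mathbf i$ alone, without reference to the numbers $\alpha$. Theorem A follows as shown in Section 3. $\blacksquare$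

**The machine run on $SL_2$, $q$ odd.** Here $\mathbb X=\mathbb Z$, $\Phi=\{\pm2\}$, $\Gamma=W=\{\pm1\}$, $\mathcal S=\{\emptyset,\Phi\}$. We have $n_\Phi=2$, and $n^\emptyset(y,m)=q^m-y$, so $n_\emptyset(y,m)=q^m-y-2$: the coefficient of $q^m$ is the trivial character, the constant term is minus the sign character minus $2$. With $a=\sum i_\alpha$,
$$h_\emptyset(y,x)=\frac{y^a}{1-xy},\qquad h_\Phi(y,x)=\frac{x^a}{1-x^2},$$
and averaging over $y=\pm1$ gives back (4). Only $\zeta=1$ occurs. For $k\ge1$,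
$$\kappa_k(y)=y^{a+k-1}-(y+2)y^{a+k}+2\cdot[k\ge a,\ k\equiv a\ (2)]=-2y^{a+k}+2\cdot[k\ge a,\ k\equiv a\ (2)],$$
where $[\ ]$ is $1$ if the condition holds and $0$ otherwise. Its average over $y=\pm1$ is $0$ for $k\not\equiv a$ mod $2$ and for all $k\ge a$, and it is $-2$ for $k\equiv a$ mod $2$ with $1\le k<a$. For $k=0$ the average of $-y^{a+1}-2y^a+2\cdot[a=0]$ is $-1$ for $a$ odd, $-2$ for $a\ge2$ even, and $0$ for $a=0$. So $c_{\mathbf i}=0$ for $a=0$ and
$$c_{\mathbf i}(m)=-1-2(Q+Q^3+\dots+Q^{a-2})\ (a\text{ odd}),\qquad c_{\mathbf i}(m)=-2(1+Q^2+\dots+Q^{a-2})\ (a\ge2\text{ even}),$$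
where for $a=1$ the bracket is empty. The infinite tail has cancelled, and no halves remain. As a check against Section 2, let $c_a$ denote this value; choosing $i_\alpha=0$ or $1$ at the extra element $1$ of $J'$, one gets $g_i=(-1)^i(c_i-c_{i+1})$, and for $i=2$ this is $-2+1+2Q=2Q-1$.

## 10. Theorem C: the value $1$, the bound on $k$, and the leading term

Let $G$, $X$, $n$, $N$, $r$ be as in Theorem C, so $\mathcal L(G,m)=f_{J'}(m)$ with $J'=J\sqcup\{1\}$ and $|J'|=n+1$. Note that $\deg S\ge\#S\ge2$, so $n\ge0$, with equality exactly for $g=0$ and two rational points. We take $T_0$ split, so $\varphi=1$ and $\Gamma=W$, and put $V=\mathbb X_{\mathbb Q}$. Since $G$ is semisimple, $V^W=0$; so the degrees $d_i$ of $G$ are all $\ge2$, and $\Phi$ spans $V$. For $\Psi\in\mathcal S$ let $\Psi^+$ be a set of positive roots and $\operatorname{rk}\Psi=\dim\mathbb Q\Psi$. There are $r$ generating invariants of $W(\Psi)$ on $V$, and their degrees satisfy $\sum(d-1)=|\Psi^+|$, the number of reflections. Hence $\sum d=|\Psi^+|+r$.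

**Part (1).** The plan is to evaluate the Steinberg pairing directly. Here $J'=\{1\}$, and by (2) and Lemma 3, with $F$ for $F^m$,
$$\mathcal L(G,m)=\varepsilon_G\Big\langle\sum_i(-1)^iR_i,\mathrm{St}\Big\rangle=\frac{\varepsilon_G}{|W|}\sum_w\det(1-\varphi_{T_w})\,\langle R_{T_w}(1),\mathrm{St}\rangle.$$
By (9) and the values of $\mathrm{St}$, the factors $\varepsilon_{G_s}$ and $|G_s^F|_p$ cancel, and
$$\langle R_T(1),\mathrm{St}\rangle=\frac{\varepsilon_G\varepsilon_T}{|G^F|\,|T^F|}\sum_s\#\{g\in G^F:g^{-1}sg\in T\}=\varepsilon_G\varepsilon_T,$$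
because each of the $|G^F|$ elements $g$ is counted for exactly $|T^F|$ semisimple elements $s\in gT^Fg^{-1}$. As $G$ is split, $\varphi_{T_w}$ is conjugate to $w^{-1}$. If $\det(1-w^{-1})\ne0$, then $w$ has no eigenvalue $1$, so $T_w$ has $\mathbb F_Q$-rank $0$ and $\varepsilon_{T_w}=1$. Hence
$$\mathcal L(G,m)=\frac1{|W|}\sum_w\det(1-w\mid V).$$
Put $x=0$, $\varphi_{T_1}=1$ and $\alpha=1$ in (7): as all $d_i-1\ge1$, the right side is $1$. So $\mathcal L(G,m)=1$.

**Part (2).** We bound the degree of $C_\rho$. From Step 2 of Lemma 5, with $\operatorname{rk}L=r-\operatorname{rk}\Psi$,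
$$0\le n_\Psi(y,m)\le n^\Psi(y,m)=|A^\phi||B^\phi|=O\big(q^{m(r-\operatorname{rk}\Psi)}\big).$$
The polynomial $n_\Psi^{(\rho)}(y,x)$ has these values at $x=q^m$, $m\equiv\rho$, so its degree is at most $r-\operatorname{rk}\Psi$. In $h_\Psi$, each of the $n+1$ traces in the numerator has degree at most $\sum(d-1)=|\Psi^+|$, and the denominator has degree exactly $\sum d=|\Psi^+|+r$. So
$$\deg C_\rho\le\max_\Psi\big[(r-\operatorname{rk}\Psi)+(n+1)|\Psi^+|-|\Psi^+|-r\big]=\max_\Psi\big(n|\Psi^+|-\operatorname{rk}\Psi\big).$$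
There are $N-|\Psi^+|$ pairs $\pm\beta$ of roots outside $\Psi$. They span $V/\mathbb Q\Psi$, because $\Phi$ spans $V$. Hence
$$N-|\Psi^+|\ge r-\operatorname{rk}\Psi.\tag{13}$$
For $n\ge1$ this gives $nN-n|\Psi^+|\ge N-|\Psi^+|\ge r-\operatorname{rk}\Psi$, that is $n|\Psi^+|-\operatorname{rk}\Psi\le nN-r$, with equality for $\Psi=\Phi$. So $\deg C_\rho\le nN-r$ for every $\rho$ and every $\mathbf i$, and by Step 3 of Section 9 $b_{\eta,k}=0$ for $k>nN-r$. The element $1$ of $J'\setminus J$ contributes only factors $1$ to the products $\prod\alpha^{i_\alpha}$. This proves (2).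

**Part (3).** The plan is to show that the central classes dominate. Put $Q=q^m$.

**Step 1: upper bound for non-central classes.** Consider the $\gamma$ whose centralizer has root system conjugate to a given $\Psi\in\mathcal S$. Each factor satisfies
$$|1-\alpha^mQ^{d-1}\epsilon|\le2\max(1,|\alpha|)^mQ^{d-1},$$
and $|P_\gamma(Q)|\ge\prod(Q^d-1)\ge2^{-r}Q^{|\Psi^+|+r}$. The elements of $J$ have absolute value $q^{1/2}$ ($2g$ of them) or $1$, so $\prod_{\alpha\in J}\max(1,|\alpha|)=q^g$. Hence each such term is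
$$O\big(Q^{gr+(n+1)|\Psi^+|-|\Psi^+|-r}\big)=O\big(Q^{gr+n|\Psi^+|-r}\big).$$
By (10), applied to the indicator function of these $\gamma$ (and with trivial $\pi_0$), their number of classes is $\frac1{|W|}\sum_{y\in W}\sum_{\Psi'\in W\Psi,\,y\Psi'=\Psi'}n_{\Psi'}(y,m)=O(Q^{r-\operatorname{rk}\Psi})$. In total they contribute $O(Q^{n|\Psi^+|-\operatorname{rk}\Psi+gr})$.

**Step 2: the central classes.** The case $\Psi=\Phi$ is exactly that of the $|Z(G)(\mathbb F_Q)|$ central elements. Here all $\epsilon_i=1$, and each contributes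
$$\prod_i\frac{1-Q^{d_i-1}}{1-Q^{d_i}}\ \prod_{\alpha\in J}\prod_i(1-\alpha^mQ^{d_i-1})\ \sim\ Q^{-r}(-1)^{nr}\Big(\prod_{\alpha\in J}\alpha\Big)^{mr}Q^{nN},$$
because $d_i\ge2$ and $|\alpha|\ge1$ give $|\alpha^mQ^{d_i-1}|\to\infty$, and $\sum(d_i-1)=N$. The absolute value is $\sim Q^{nN-r+gr}$.

**Step 3: comparison.** If $\Psi\ne\Phi$, then $N-|\Psi^+|\ge1$. Since $n\ge2$, (13) gives $n(N-|\Psi^+|)>N-|\Psi^+|\ge r-\operatorname{rk}\Psi$, so $n|\Psi^+|-\operatorname{rk}\Psi<nN-r$. The contributions of Step 1 with $\Psi\ne\Phi$ are of strictly smaller order than that of Step 2, and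
$$\mathcal L(G,m)\sim|Z(G)(\mathbb F_Q)|\,(-1)^{nr}\Big(\prod_{\alpha\in J}\alpha\Big)^{mr}Q^{nN-r}.$$

**Step 4: the sign and the exponent.** By Poincaré duality $\prod_{J_X}\alpha=q^g$. The product of all $(\deg v)$-th roots of unity is $(-1)^{\deg v-1}$, so $\prod_{J_S}\alpha=(-1)^{\deg S-\#S}$. Hence $\prod_J\alpha=q^g(-1)^{\deg S-\#S}$. Also $(-1)^{nr}=(-1)^{r\deg S}$, as $n\equiv\deg S$ mod $2$, and $nN-r+gr=(2g-2+\deg S)N+(g-1)r$. This is the stated asymptotic formula.

**Step 5: the bound on $k$ is attained.** Suppose that all terms in an expansion as in (2) had $k\le nN-r-1$. Since $\prod_{\alpha\in J}|\alpha|^{i_\alpha}\le q^{gr}$, each of the finitely many terms would be $O(Q^{nN-r-1+gr})$, and so would $\mathcal L(G,m)$. This contradicts the asymptotic formula, whose right side has absolute value at least $Q^{nN-r+gr}$. $\blacksquare$
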